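\title{Products of three large characters of finite simple groups of Lie type}

\begin{abstract}
For a character $\chi$ of a finite group $G$, let $|\chi|$ be the sum of the squares of the degrees of its distinct irreducible constituents. We prove that there is $\delta>0$ such that, for every finite simple group $G$ of Lie type and all characters $\chi_1,\chi_2,\chi_3$ of $G$ with $|\chi_i|\ge |G|^{1-\delta}$, every irreducible character of $G$ is a constituent of $\chi_1\chi_2\chi_3$, and we give an asymptotic formula for the weighted multiplicities. For classical groups with natural module of dimension at least $1000$ one may take $\delta=1/4000$. Two factors do not suffice, and no $\delta>1/3$ works. In bounded rank the proof is an $L^2$ argument. In large rank we bound weighted averages of character ratios at elements of small support by the return probability of the random walk on a conjugacy class.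
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $G$ be a finite group and $\operatorname{Irr}(G)$ the set of its irreducible complex characters. For $X\subseteq\operatorname{Irr}(G)$ put
\[
|X|=\sum_{\chi\in X}\chi(1)^2 .
\]
Each irreducible $\chi$ occurs $\chi(1)$ times in the regular representation, so $|X|$ is the dimension of the part of the regular representation made up by $X$. In particular $|\operatorname{Irr}(G)|=|G|$, and $|X|=|G|$ only for $X=\operatorname{Irr}(G)$. (For sets of characters $|\cdot|$ always has this meaning; for other finite sets it is the cardinality.) For a character $\chi$, not necessarily irreducible, let $X_\chi$ be the set of its distinct irreducible constituents and put $|\chi|=|X_\chi|$. Thus $|\chi^3|=|G|$ means that every irreducible character of $G$ is a constituent of $\chi^3$.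

The set $X_{\chi\psi}$ depends only on $X_\chi$ and $X_\psi$, so the tensor product multiplies subsets of $\operatorname{Irr}(G)$, and $|\cdot|$ measures their growth. If $G$ is abelian, $\operatorname{Irr}(G)$ is a group of order $|G|$, the size $|X|$ is the cardinality, and the product is the product set. Large sets need not cover then: for $G=\mathbb Z/p$ with $p\ge5$ prime, identify $\operatorname{Irr}(G)$ with $\mathbb Z/p$ and take $X=\{0,1,\dots,\lfloor p/4\rfloor\}$. This is more than a quarter of the group, yet $X+X+X$ misses $p-1$. Simple groups of Lie type behave differently. By a theorem of Sellke, $|\chi^3|=|G|$ holds for all sufficiently large finite simple groups $G$ of Lie type whenever $|\chi|/|G|$ is bounded below by a fixed positive constant. The following question, from the paper \cite{LST} of Larsen, Shalev and Tiep, asks whether a constant proportion can be replaced by a power of $|G|$.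

\begin{quote}
\emph{Is there $\delta>0$ such that, for every finite simple group $G$ of Lie type and every character $\chi$ of $G$ with $|\chi|\ge|G|^{1-\delta}$, one has $|\chi^3|=|G|$?}
\end{quote}

To guess the answer, attach to $X$ the character
\[
f_X=\sum_{\chi\in X}\chi(1)\chi,\qquad f_X(1)=|X| .
\]
For $X=\operatorname{Irr}(G)$ this is the regular character, which vanishes off the identity. For large $X$ one hopes that $f_X$ is still concentrated at the identity, so that the term $g=1$ dominates in $\langle f_{X_1}f_{X_2}f_{X_3},\psi\rangle=|G|^{-1}\sum_g f_{X_1}(g)f_{X_2}(g)f_{X_3}(g)\overline{\psi(g)}$. That term is $|X_1||X_2||X_3|\psi(1)/|G|>0$. With two factors the hope is false, because $\langle f_{X_1}f_{X_2},1\rangle=|X_1\cap\overline{X_2}|$ vanishes as soon as $X_1$ is disjoint from the set $\overline{X_2}$ of complex conjugates. With three factors it is correct.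

\subsection{Results}

\begin{theorem}\label{thm:main}
There is $\delta>0$ such that for every finite simple group $G$ of Lie type and all characters $\chi_1,\chi_2,\chi_3$ of $G$ with $|\chi_i|\ge|G|^{1-\delta}$, every irreducible character of $G$ is a constituent of $\chi_1\chi_2\chi_3$. In particular, $|\chi|\ge|G|^{1-\delta}$ implies $|\chi^3|=|G|$. Moreover, if $X_i=X_{\chi_i}$, then
\begin{equation}\label{eq:asym}
\langle f_{X_1}f_{X_2}f_{X_3},\psi\rangle=(1+o(1))\,\frac{|X_1||X_2||X_3|\,\psi(1)}{|G|}\qquad(|G|\to\infty),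
\end{equation}
uniformly in $X_1,X_2,X_3$ and $\psi\in\operatorname{Irr}(G)$.
\end{theorem}

So the answer to the question is yes. In large rank the constant is explicit.

\begin{theorem}\label{thm:large}
Let $G$ be one of $PSL_n(q)$, $PSU_n(q)$, $PSp_n(q)$, $P\Omega_n^{\epsilon}(q)$ with $n\ge1000$, where in the orthogonal case $q$ is odd or $n$ is even. Then the covering statement and the formula \eqref{eq:asym} of Theorem~\ref{thm:main} hold with $\delta=1/4000$. In particular, if $\chi_1,\chi_2,\chi_3\in\operatorname{Irr}(G)$ satisfy $\chi_i(1)\ge|G|^{1/2-1/8000}$, then $\chi_1\chi_2\chi_3$ contains every $\psi\in\operatorname{Irr}(G)$, with multiplicity $(1+o(1))\chi_1(1)\chi_2(1)\chi_3(1)\psi(1)/|G|$ as $|G|\to\infty$.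
\end{theorem}

\begin{theorem}\label{thm:limits}
\textup{(a)} Theorem~\ref{thm:main} fails for squares: there are infinitely many finite simple groups $G$ of Lie type with a character $\chi$ such that $|\chi|\ge|G|/7$ and $|\chi^2|\ne|G|$.

\textup{(b)} No $\delta>1/3$ works in the question: for every such $\delta$ there are a finite simple group $G$ of Lie type and a character $\chi$ of $G$ with $|\chi|\ge|G|^{1-\delta}$ and $|\chi^3|\neq|G|$.
\end{theorem}

Section~\ref{sec:L2} reduces Theorem~\ref{thm:main} to bounding an error term $E$ and gives a first bound for it, which settles bounded rank (Section~\ref{sec:bounded}). Section~\ref{sec:moments} explains why this bound fails in large rank, introduces its replacement, and works out the case of transvections by hand. Sections~\ref{sec:classical}--\ref{sec:proof} prove Theorem~\ref{thm:large}, and Section~\ref{sec:limits} proves Theorem~\ref{thm:limits}.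

\section{The error term and the $L^2$ bound}\label{sec:L2}

Classical simple groups are quotients of matrix groups by scalars, and we want to compute with matrices. So let $\Gamma$ be a finite group, $Z$ a central subgroup and $G=\Gamma/Z$. We view characters of $G$ as characters of $\Gamma$ with $Z$ in their kernel; inner products are the same in $G$ and in $\Gamma$. We use the orthogonality relations in $\Gamma$: the irreducible characters are orthonormal for $\langle\alpha,\beta\rangle=|\Gamma|^{-1}\sum_g\alpha(g)\overline{\beta(g)}$, and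
\begin{equation}\label{eq:orth}
\sum_{\chi\in\operatorname{Irr}(\Gamma)}|\chi(g)|^2=|C_\Gamma(g)|,\qquad
\sum_{\chi\in\operatorname{Irr}(\Gamma)}\chi(1)\chi(g)=\begin{cases}|\Gamma|&g=1,\\0&g\ne1.\end{cases}
\end{equation}
Fix nonempty sets $X_1,X_2,X_3\subseteq\operatorname{Irr}(G)$. For $A\subseteq\Gamma\setminus Z$ put
\[
E(A)=\sum_{g\in A}\ \prod_{i=1}^3\frac{|f_{X_i}(g)|}{|X_i|},\qquad E=E(\Gamma\setminus Z).
\]

\begin{lemma}\label{lem:reduction}
Let $\psi\in\operatorname{Irr}(G)$ and $M=|X_1||X_2||X_3|\psi(1)/|G|$. Then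
\[
\bigl|\langle f_{X_1}f_{X_2}f_{X_3},\psi\rangle-M\bigr|\le EM .
\]
If $E<1$ and $\chi_1,\chi_2,\chi_3$ are characters of $G$ with $X_{\chi_i}=X_i$, then every irreducible character of $G$ is a constituent of $\chi_1\chi_2\chi_3$.
\end{lemma}

\begin{proof}
For $z\in Z$ we have $f_{X_i}(z)=|X_i|$ and $\psi(z)=\psi(1)$, so the elements of $Z$ contribute $|Z||X_1||X_2||X_3|\psi(1)/|\Gamma|=M$ to the inner product. Since $|\psi(g)|\le\psi(1)$, the other elements contribute at most $|X_1||X_2||X_3|\psi(1)E/|\Gamma|\le EM$ in absolute value. Both $f_{X_1}f_{X_2}f_{X_3}$ and $\chi_1\chi_2\chi_3$ are combinations, with positive coefficients, of the products $\alpha_1\alpha_2\alpha_3$ with $\alpha_i\in X_i$. They therefore have the same constituents, and if $E<1$ the inner product with every $\psi$ is nonzero.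
\end{proof}

Thus $E<1$ gives covering and $E\to0$ gives \eqref{eq:asym}. The first bound on $E$ spends two of the three factors on the Cauchy--Schwarz inequality and draws its saving from the third.

\begin{lemma}\label{lem:L2}
For every nonempty $A\subseteq\Gamma\setminus Z$,
\begin{equation}\label{eq:L2}
E(A)\le\max_{g\in A}\Bigl(\frac{|C_\Gamma(g)|}{|\Gamma|}\Bigr)^{1/2}\ \prod_{i=1}^3\Bigl(\frac{|\Gamma|}{|X_i|}\Bigr)^{1/2}.
\end{equation}
\end{lemma}

\begin{proof}
Let $X\subseteq\operatorname{Irr}(G)$. Orthonormality gives $\sum_{g\in\Gamma}|f_X(g)|^2=|\Gamma||X|$. Cauchy--Schwarz and \eqref{eq:orth} give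
\begin{equation}\label{eq:pointwise}
|f_X(g)|\le\Bigl(\sum_{\chi\in X}\chi(1)^2\Bigr)^{1/2}\Bigl(\sum_{\chi\in X}|\chi(g)|^2\Bigr)^{1/2}\le|X|^{1/2}|C_\Gamma(g)|^{1/2}.
\end{equation}
By Cauchy--Schwarz again, $\sum_g|f_{X_1}(g)f_{X_2}(g)|\le|\Gamma|(|X_1||X_2|)^{1/2}$. Hence
\[
E(A)\le\frac{\max_{g\in A}|f_{X_3}(g)|\cdot\sum_g|f_{X_1}(g)f_{X_2}(g)|}{|X_1||X_2||X_3|}\le\frac{|\Gamma|\max_{g\in A}|C_\Gamma(g)|^{1/2}}{(|X_1||X_2||X_3|)^{1/2}},
\]
which is the right side of \eqref{eq:L2}.
\end{proof}

In \eqref{eq:L2} the gain is the inverse square root of the smallest size of a conjugacy class $g^\Gamma$ meeting $A$, and the loss is $\prod_i(|\Gamma|/|X_i|)^{1/2}$. For abelian groups all classes have size $1$ and there is no gain, as the example $\mathbb Z/p$ requires.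

\begin{remark}\label{rem:constant}
Let $G$ be nonabelian simple, $\Gamma=G$, and $|X_i|\ge c|G|$. If $m$ is the smallest size of a nontrivial class, then $G$ acts faithfully on such a class, so $|G|\le m!$ and $m\to\infty$ with $|G|$. By \eqref{eq:L2}, $E\le m^{-1/2}c^{-3/2}\to0$. So a constant proportion is handled by Lemma~\ref{lem:L2} alone. Under the hypothesis $|X_i|\ge|G|^{1-\delta}$ the loss is $|G|^{3\delta/2}$, and $m$ must be compared with a power of $|G|$.
\end{remark}

\begin{example}\label{ex:SL2}
Let $G=SL_2(q)$ with $q\ge4$ even, a simple group of order $q(q^2-1)$. Its nontrivial elements are of three kinds: the $q^2-1$ involutions, with centralizers of order $q$; the elements conjugate into the diagonal subgroup, with centralizers of order $q-1$; and the elements conjugate into a cyclic subgroup $T$ of order $q+1$, where $1\ne t\in T$ has centralizer $T$ and is conjugate to $t^{-1}$ but to no third element of $T$. The smallest nontrivial class has size $q(q-1)$. Since $|G|<q^3$, the hypothesis $|X_i|\ge|G|^{1-\delta}$ gives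 $E\le(q(q-1))^{-1/2}q^{9\delta/2}$, which tends to $0$ for every $\delta<2/9$.
\end{example}

\section{Bounded rank}\label{sec:bounded}

Let $\mathcal B$ be the family of finite simple groups of Lie type that are exceptional (including the Suzuki and Ree groups, and the Tits group if one counts it) or classical with natural module of dimension $n<1000$. Let $q$ be the usual parameter: $PSU_n(q)\le PGL_n(q^2)$, ${}^3D_4(q)$, ${}^2E_6(q)$, and ${}^2B_2(q)$, ${}^2G_2(q)$, ${}^2F_4(q)$ with $q$ an odd power of $2$, $3$, $2$. By the order formulas there is an absolute constant $D$ with $|G|\le q^D$ for these groups, and only finitely many of them have a given $q$. As in Example~\ref{ex:SL2}, it suffices that nontrivial classes have size at least a fixed power of $q$. This follows from the bound of Landazuri and Seitz \cite{LS}: \emph{apart from finitely many $G$, every nontrivial irreducible complex character of $G$ has degree at least $(q-1)/2$.}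

\begin{proposition}\label{prop:bounded}
There is $\delta_1>0$ such that the conclusions of Theorem~\ref{thm:main} hold with $\delta=\delta_1$ for all $G\in\mathcal B$.
\end{proposition}

\begin{proof}
Let $\mathcal B_0\subseteq\mathcal B$ be the finite set consisting of the exceptions to the Landazuri--Seitz bound, the groups with $q=2$, and the Tits group. Choose $\delta_1\le1/(12D)$ so small that $|G|^{1-\delta_1}>|G|-1$ for all $G\in\mathcal B_0$.

Let $G\in\mathcal B\setminus\mathcal B_0$, $1\ne g\in G$ and $m=|g^G|=[G:C_G(g)]$. Since $G$ is nonabelian simple, $m>1$. The permutation character of $G$ on the $m$ cosets of $C_G(g)$ contains the trivial character exactly once, so it has a nontrivial irreducible constituent, of degree at most $m-1$. Hence $m\ge(q+1)/2\ge q/2$. Lemma~\ref{lem:L2} with $\Gamma=G$, $Z=1$ and $|X_i|\ge|G|^{1-\delta_1}$ gives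
\[
E\le(q/2)^{-1/2}|G|^{3\delta_1/2}\le\sqrt2\,q^{-1/2+1/8}=\sqrt2\,q^{-3/8}.
\]
This is less than $1$ because $q^3\geq 27>16$, and it tends to $0$ as $|G|\to\infty$ because $q\ge|G|^{1/D}$. Lemma~\ref{lem:reduction} applies.

For $G\in\mathcal B_0$, the integer $|X_i|$ exceeds $|G|-1$, so $X_i=\operatorname{Irr}(G)$. Then $\chi_1\chi_2\chi_3$ contains $1\cdot1\cdot\psi$ for every $\psi\in\operatorname{Irr}(G)$. A finite set of groups plays no role in \eqref{eq:asym}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:large}]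
For $q$ even, $\Omega_{2m+1}(q)\cong Sp_{2m}(q)$, and we count this group as symplectic with $n=2m$. Then every finite simple group of Lie type outside $\mathcal B$ is one of the groups of Theorem~\ref{thm:large}. By Proposition~\ref{prop:bounded}, $\delta=\min(\delta_1,1/4000)$ works.
\end{proof}

\section{Higher moments and the rank walk}\label{sec:moments}

\subsection{The moment inequality}

In large rank Lemma~\ref{lem:L2} fails at elements close to the identity. Let $\Gamma=SL_n(q)$ act on $V=\mathbb F_q^n$. A \emph{transvection} is an element $1+v\varphi\colon w\mapsto w+\varphi(w)v$ with $0\ne v\in V$, $0\ne\varphi\in V^*$ and $\varphi(v)=0$. There are fewer than $q^{2n}$ transvections, so at a transvection the gain in \eqref{eq:L2} is no better than $q^{-n}$, while the loss $|\Gamma|^{3\delta/2}$ is about $q^{3\delta n^2/2}$. No fixed $\delta$ survives $n\to\infty$. We need a pointwise bound on $|f_X(g)|/|X|$ that keeps the gain of \eqref{eq:pointwise} but pays only a small power of $|\Gamma|/|X|$. Higher moments of character ratios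 provide one.

Return to the setting of Section~\ref{sec:L2} and write $g^u=ugu^{-1}$. For $g\in\Gamma$ and $k\ge1$ let $u_1,\dots,u_k,u_1',\dots,u_k'$ be independent uniform elements of $\Gamma$, and put
\[
P_k(g)=\Pr\bigl(g^{u_1}\cdots g^{u_k}=g^{u_1'}\cdots g^{u_k'}\bigr).
\]
This is the probability that $w=g^{u_1}\cdots g^{u_k}(g^{u'_k})^{-1}\cdots(g^{u'_1})^{-1}$ equals $1$, that is, the return probability of a walk that takes $k$ steps from the class of $g$ and $k$ steps from the class of $g^{-1}$.

\begin{lemma}\label{lem:moment}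
For $g\in\Gamma$, $k\ge1$ and nonempty $X\subseteq\operatorname{Irr}(G)$,
\begin{equation}\label{eq:moment}
\frac{|f_X(g)|}{|X|}\le\Bigl(\frac{|\Gamma|}{|X|}\Bigr)^{1/2k}P_k(g)^{1/2k}.
\end{equation}
\end{lemma}

\begin{proof}
Let $R$ be a representation affording $\chi\in\operatorname{Irr}(\Gamma)$. The average $\mathbb E_u\,R(g^u)$ commutes with $R(\Gamma)$ and has trace $\chi(g)$, so by Schur's lemma it is the scalar $\chi(g)/\chi(1)$. For $g^{-1}$ the scalar is $\overline{\chi(g)}/\chi(1)$. By independence, $\mathbb E\,R(w)$ is the product of $2k$ such averages, so $\mathbb E\,\chi(w)=\chi(1)|\chi(g)/\chi(1)|^{2k}$. Taking expectations in the second formula of \eqref{eq:orth}, evaluated at $w$, gives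
\begin{equation}\label{eq:identity}
\sum_{\chi\in\operatorname{Irr}(\Gamma)}\chi(1)^2\Bigl|\frac{\chi(g)}{\chi(1)}\Bigr|^{2k}=|\Gamma|\,P_k(g).
\end{equation}
Now $f_X(g)/|X|$ is the average of $\chi(g)/\chi(1)$ over $X$ with the weights $\chi(1)^2/|X|$, which sum to $1$. By Jensen's inequality for $t\mapsto t^{2k}$ and by \eqref{eq:identity},
\[
\Bigl(\frac{|f_X(g)|}{|X|}\Bigr)^{2k}\le\frac1{|X|}\sum_{\chi\in X}\chi(1)^2\Bigl|\frac{\chi(g)}{\chi(1)}\Bigr|^{2k}\le\frac{|\Gamma|}{|X|}P_k(g).\qedhere
\]
\end{proof}

For $k=1$ we have $P_1(g)=1/|g^\Gamma|$, and \eqref{eq:moment} is \eqref{eq:pointwise}. For larger $k$ two lower bounds show what to expect. First, $P_k(g)\ge|g^\Gamma|^{-k}$, because the event occurs when $g^{u_i}=g^{u_i'}$ for all $i$. So the second factor in \eqref{eq:moment} is never smaller than $|g^\Gamma|^{-1/2}$; increasing $k$ serves only to shrink the first. Second, $P_k(g)\ge1/|\Gamma|$, by the trivial character in \eqref{eq:identity}. So $P_k(g)$ can be near $|g^\Gamma|^{-k}$ only while $|g^\Gamma|^k$ is not much larger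 than $|\Gamma|$. For transvections this allows $k$ of order $n$, which is the size needed to reduce a loss $q^{\tau n^2}$ to $q^{O(\tau n)}$. The task is to show that $P_k(g)$ is close to $|g^\Gamma|^{-k}$ in this range.

\subsection{The rank of a product}

We follow the walk through a single statistic, the rank of $x-1$. Let $V$ be a vector space of dimension $n$ over $\mathbb F_Q$. For $x\in GL(V)$ put
\[
\rho(x)=\operatorname{rank}(x-1),\qquad K_x=\ker(x-1),\qquad I_x=\operatorname{Im}(x-1),
\]
and let $K_x^0\le V^*$ be the annihilator of $K_x$. Both $I_x$ and $K_x^0$ have dimension $\rho(x)$. Ranks add under multiplication unless these small subspaces meet.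

\begin{lemma}\label{lem:rank}
Let $x,y\in GL(V)$, $a=\dim(K_x^0\cap K_y^0)=\operatorname{codim}(K_x+K_y)$ and $b=\dim(I_x\cap I_y)$. Then $\rho(xy)\ge\rho(x)+\rho(y)-a-b$.
\end{lemma}

\begin{proof}
Let $W=I_{xy}$. Since $xy-1=(x-1)y+(y-1)$, the image of $W$ in $V/I_x$ is $(I_y+I_x)/I_x$, of dimension $\rho(y)-b$. On $K_y$ the map $xy-1$ agrees with $x-1$, so $W\cap I_x\supseteq(x-1)K_y$, and
\[
\dim (x-1)K_y=\dim K_y-\dim(K_x\cap K_y)=\dim(K_x+K_y)-\dim K_x=\rho(x)-a .
\]
The dimension of $W$ is $\dim(W\cap I_x)$ plus the dimension of the image of $W$ in $V/I_x$.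
\end{proof}

A walk whose steps have rank $s$ can gain rank $s$ at each step. To return to $1$ after $2k$ steps it must fall short of this by $2ks$ in total. The next lemma turns a price per unit of shortfall into a bound for the return probability.

\begin{lemma}\label{lem:walk}
Let $s,k\ge1$ and let $y_1,\dots,y_{2k}$ be random elements of $GL(V)$ with $\rho(y_j)=s$. Put $x_0=1$, $x_j=y_1\cdots y_j$ and $d_j=s+\rho(x_{j-1})-\rho(x_j)$.
\begin{enumerate}
\item[(i)] We have $0\le d_j\le2s$, $\rho(x_{j-1})\le2ks$, and $d_j\le a+b$ with $a,b$ as in Lemma~\ref{lem:rank} for $x=x_{j-1}$, $y=y_j$.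
\item[(ii)] If $c,M$ are real numbers such that $\Pr(d_j=d\mid y_1,\dots,y_{j-1})\le Q^{c-dM}$ for all $j$ and all $0\le d\le 2s$, then $\Pr(x_{2k}=1)\le Q^{4ks+2kc-2ksM}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The difference $x_j-x_{j-1}=x_{j-1}(y_j-1)$ has rank $s$, so $|\rho(x_j)-\rho(x_{j-1})|\le s$. This gives the first two claims, and the third is Lemma~\ref{lem:rank}.

(ii) The sum telescopes: $\sum_jd_j=2ks-\rho(x_{2k})$, which is $2ks$ when $x_{2k}=1$. Conditioning successively, a given sequence $(d_j)$ with sum $2ks$ occurs with probability at most $\prod_jQ^{c-d_jM}=Q^{2kc-2ksM}$. Since $2s+1\le4^s$, there are at most $(2s+1)^{2k}\le4^{2ks}\le Q^{4ks}$ sequences.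
\end{proof}

\begin{example}[Transvections]\label{ex:trans}
Let $\Gamma=SL_n(q)$ with $n\ge40$ and let $g$ be a transvection, so $s=1$. Let $\mathcal P$ be the set of pairs $(v,\varphi)$ with $v\ne0$, $\varphi\ne0$, $\varphi(v)=0$. Then $|\mathcal P|=(q^n-1)(q^{n-1}-1)\ge\frac14q^{2n-1}\ge q^{2n-3}$. The group $GL_n(q)$ is transitive on $\mathcal P$ through $u(v,\varphi)=(uv,\varphi u^{-1})$, and the stabilizer of $(e_1,e_2^*)$ contains the matrices $\operatorname{diag}(1,1,c,1,\dots,1)$ of every determinant, so $\Gamma$ is transitive too. Since $u(1+v\varphi)u^{-1}=1+(uv)(\varphi u^{-1})$ and $(1+v\varphi)^{-1}=1-v\varphi$, the $2k$ factors of $w$ are independent of the form $y=1+v\varphi$ with $(v,\varphi)$ uniform in $\mathcal P$. Here $I_y=\langle v\rangle$ and $K_y^0=\langle\varphi\rangle$.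

Condition on the past, and let $x=x_{j-1}$ and $r=\rho(x)\le2k$. If $d_j=1$, then $v\in I_x$ or $\varphi\in K_x^0$; each has probability $(q^r-1)/(q^n-1)\le q^{r-n}$, so the total is at most $q^{1-(n-r)}$. If $d_j=2$, both hold, which has probability at most $q^{2r}/|\mathcal P|\le q^{3-2(n-r)}$. So Lemma~\ref{lem:walk} applies with $c=0$, $M=n-2k-2$, and gives $P_k(g)\le q^{-2k(n-2k-4)}$. This is close to the lower bound $|g^\Gamma|^{-k}>q^{-2kn}$ when $k/n$ is small.

Suppose $|\Gamma|/|X_i|\le q^{n^2/3200}$ and take $k=\lfloor n/40\rfloor\ge n/80$. Then \eqref{eq:moment} gives $|f_{X_i}(g)|/|X_i|\le q^{n/80-n+n/20+4}=q^{4-0.9375n}$, and all transvections together contribute at most $q^{2n}q^{12-2.8125n}\le q^{12-0.8n}$ to $E$. The third factor is what wins: each factor saves almost $|g^\Gamma|^{-1/2}$, two of them nearly cancel the number of terms, and one is left over.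
\end{example}

The general proof follows this example. Lines $\langle v\rangle$ and $\langle\varphi\rangle$ become subspaces, the count of $\mathcal P$ becomes a lower bound for orbits on subspaces (Lemma~\ref{lem:orbits}), and scalars and forms must be accounted for.

\section{Classical groups and support}\label{sec:classical}

From now on $n\ge1000$, $V=\mathbb F_Q^n$, and $\Gamma\trianglelefteq\tilde\Gamma\le GL(V)$ are as follows.
\begin{center}
\begin{tabular}{lllll}
case & $\Gamma$ & $\tilde\Gamma$ & $Q$ & $[\tilde\Gamma:\Gamma]$\\ \hline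
(L) & $SL_n(q)$ & $GL_n(q)$ & $q$ & $q-1$\\
(U) & $SU_n(q)$ & $GU_n(q)$ & $q^2$ & $q+1$\\
(S) & $Sp_n(q)$ & $Sp_n(q)$ & $q$ & $1$\\
(O) & $\Omega_n^\epsilon(q)$ & $O_n^\epsilon(q)$ & $q$ & $4$ ($q$ odd), $2$ ($q$ even)
\end{tabular}
\end{center}
Here $\Omega_n^\epsilon(q)$ is the commutator subgroup of $O_n^\epsilon(q)$, and in case (O) $q$ is odd or $n$ is even. Let $Z$ be the group of scalars in $\Gamma$. The groups $G=\Gamma/Z$ are those of Theorem~\ref{thm:large}.

In the \emph{form cases} (U), (S), (O), $V$ carries a form $(\cdot,\cdot)$ and a function $\nu\colon V\to\mathbb F_q$. In case (U) the form is hermitian for $\sigma\colon a\mapsto a^q$ and $\nu(v)=(v,v)$. In case (S) it is alternating and $\nu=0$. In case (O) $\nu$ is the quadratic form and $(v,w)=\nu(v+w)-\nu(v)-\nu(w)$ is its polar form. Put $\sigma=1$ in cases (S) and (O). The form $(\cdot,\cdot)$ is nondegenerate, so $\dim W^\perp=n-\dim W$ for $W\le V$. (For $q$ even the polar form is alternating, hence degenerate in odd dimension; this is the reason for the restriction in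 case (O).) An \emph{isometric embedding} of a subspace $W$ is an injective linear map $W\to V$ preserving $(\cdot,\cdot)$ and $\nu$, and $\tilde\Gamma$ is the group of isometries of $V$. \emph{Witt's theorem} states that every isometric embedding $W\to V$ extends to an element of $\tilde\Gamma$.

\begin{lemma}\label{lem:numerics}
\begin{enumerate}
\item[(i)] $|Z|\le Q$, $|\Gamma|\le Q^{n^2}$, $[\tilde\Gamma:\Gamma]\le Q^2$, and $[\tilde\Gamma:\Gamma]\le Q$ in case \textup{(L)}.
\item[(ii)] $|\Gamma|\ge Q^{n^2-3}$ in case \textup{(L)} and $|\Gamma|\ge Q^{n(n-1)/2-3}$ in the form cases.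
\item[(iii)] The number $\binom mj_Q$ of $j$-dimensional subspaces of $\mathbb F_Q^m$ satisfies $Q^{j(m-j)}\le\binom mj_Q\le4Q^{j(m-j)}$ for $0\le j\le m$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) is read off the table. For the rest we use $\prod(1-a_i)\ge1-\sum a_i$ for $a_i\in[0,1]$. It gives $\prod_{i\ge2}(1-q^{-i})\ge\frac12$, hence $\prod_{i\ge1}(1-q^{-i})\ge\frac14$, and also $(1-q^{-l})\prod_{i\ge1}(1-q^{-2i})\ge1-2^{-l}-\frac13\ge\frac12$ for $l\ge3$. The order formulas then give
\begin{align*}
|SL_n(q)|&=q^{n^2-1}\textstyle\prod_{i=2}^n(1-q^{-i})\ge\frac12q^{n^2-1},\\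
|SU_n(q)|&=q^{n^2-1}\textstyle\prod_{i=2}^n(1-(-1)^iq^{-i})\ge\frac12q^{n^2-1}\ge Q^{n^2/2-1},\\
|Sp_n(q)|&=q^{n(n+1)/2}\textstyle\prod_{i=1}^{n/2}(1-q^{-2i})\ge\frac12q^{n(n+1)/2},\\
|\Omega^\pm_{n}(q)|&\ge\textstyle\frac12q^{l(l-1)}(q^l\mp1)\prod_{i=1}^{l-1}(q^{2i}-1)\ge\frac14q^{n(n-1)/2}\quad(n=2l),\\
|\Omega_{n}(q)|&=\textstyle\frac12q^{l^2}\prod_{i=1}^{l}(q^{2i}-1)\ge\frac14q^{n(n-1)/2}\quad(n=2l+1),
\end{align*}
and (ii) follows since $4\le Q^2$. For (iii), $\binom mj_Q=\prod_{i=0}^{j-1}(Q^{m-i}-1)/(Q^{j-i}-1)$. Each factor lies between $Q^{m-j}$ and $Q^{m-j}/(1-Q^{-(j-i)})$.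
\end{proof}

An element of $\Gamma$ has a large centralizer when it is close to a scalar, and the scalar need not lie in $\Gamma$: think of $\operatorname{diag}(\lambda,\dots,\lambda,\lambda^{1-n})\in SL_n(q)$. So we define the \emph{support} of $g\in\Gamma$ as
\[
s(g)=\min_{\lambda\in\mathbb F_Q^\times}\operatorname{rank}(g-\lambda).
\]
Then $s(g)=0$ if and only if $g\in Z$. Put $\kappa=2$ in case (L) and $\kappa=1$ in the form cases. The value of $\kappa$ records that $I_x$ and $K_x$ are independent data in case (L), while in the form cases one determines the other.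

\begin{lemma}\label{lem:support}
\begin{enumerate}
\item[(i)] In the form cases, $I_y=K_y^\perp$ for $y\in\tilde\Gamma$. Hence $a=b$ in Lemma~\ref{lem:rank} when $x,y\in\tilde\Gamma$.
\item[(ii)] If $g\in\Gamma$ and $s=s(g)<n/2$, then $g=\lambda g_0$ with $\lambda\in\mathbb F_Q^\times$, $g_0\in\tilde\Gamma$ and $\rho(g_0)=s$.
\item[(iii)] For $1\le s<n/2$, at most $Q^{\kappa ns+3}$ elements $g\in\Gamma$ have $s(g)=s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $w\in K_y$ and $v\in V$, $((y-1)v,w)=(yv,yw)-(v,w)=0$. So $I_y\subseteq K_y^\perp$, and both have dimension $\rho(y)$. Then $(K_x+K_y)^\perp=K_x^\perp\cap K_y^\perp=I_x\cap I_y$, and the two sides have dimensions $a$ and $b$.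

(ii) Let the minimum be attained at $\lambda$ and put $g_0=\lambda^{-1}g$, so $\rho(g_0)=s$. In case (L) nothing more is needed. In the form cases let $W=\ker(g-\lambda)$. Since $\dim W>n/2$, we cannot have $W\subseteq W^\perp$, so there are $v,w\in W$ with $(v,w)\ne0$. From $(v,w)=(gv,gw)=\lambda\lambda^\sigma(v,w)$ we get $\lambda\lambda^\sigma=1$. The scalar $\lambda$ then preserves $(\cdot,\cdot)$, and it preserves $\nu$ because $\nu(\lambda v)=\lambda\lambda^\sigma\nu(v)$. So $\lambda\in\tilde\Gamma$ and $g_0\in\tilde\Gamma$.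

(iii) There are fewer than $Q$ choices of $\lambda$ and at most $4Q^{s(n-s)}\le Q^{2+s(n-s)}$ choices of $I_{g_0}$. In case (L) the linear map $g_0-1\colon V\to I_{g_0}$ can then be chosen in at most $Q^{ns}$ ways. In the form cases $K_{g_0}=I_{g_0}^\perp$ is determined by (i), and the induced map $V/K_{g_0}\to I_{g_0}$ can be chosen in at most $Q^{s^2}$ ways.
\end{proof}

\section{The return probability}\label{sec:return}

To apply Lemma~\ref{lem:walk} we must bound the probability that a random translate of one small subspace meets another in a given dimension. We use a first-moment bound. If $\Gamma$ acts on a set, $\mathcal S$ and $\mathcal T$ are finite subsets with $\mathcal S\neq\emptyset$, and $u\in\Gamma$ is uniform, then $\Pr(uS=T)\le1/|\Gamma S|$ for all $S\in\mathcal S$, $T\in\mathcal T$, so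
\begin{equation}\label{eq:first}
\Pr(u\mathcal S\cap\mathcal T\neq\emptyset)\le\frac{|\mathcal S|\,|\mathcal T|}{\min_{S\in\mathcal S}|\Gamma S|}.
\end{equation}
We therefore need every orbit on small subspaces to be large. In case (L) the intersections in $V$ and in $V^*$ are governed by the same $u$, so the relevant action is on pairs of subspaces. As usual, $u$ acts on $V^*$ by $\varphi\mapsto\varphi u^{-1}$, so that $(uK)^0=uK^0$.

\begin{lemma}\label{lem:orbits}
\begin{enumerate}
\item[(i)] In the form cases, if $T\le V$ has dimension $\beta\le n/40$, then $|\Gamma T|\ge Q^{\beta n-2\beta^2-3\beta-2}$.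
\item[(ii)] In case \textup{(L)}, if $T\le V$ and $T'\le V^*$ have dimensions $\beta,\alpha\le n/40$, then $|\Gamma(T,T')|\ge Q^{(\alpha+\beta)n-(\alpha+\beta)^2-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
An orbit of $\tilde\Gamma$ splits into at most $[\tilde\Gamma:\Gamma]$ orbits of the normal subgroup $\Gamma$, all of the same size. By Lemma~\ref{lem:numerics}(i) it suffices to bound $\tilde\Gamma$-orbits from below by $Q^{\beta n-2\beta^2-3\beta}$ in (i) and by $Q^{(\alpha+\beta)n-(\alpha+\beta)^2}$ in (ii).

(i) The restriction of the form to $T$ is arbitrary, so rather than classify it we count isometric embeddings of $T$ one basis vector at a time. Let $t_1,\dots,t_\beta$ be a basis of $T$ and $T_i=\langle t_1,\dots,t_i\rangle$. Fix $0\le i<\beta$ and put $t=t_{i+1}$. By Witt's theorem an isometric embedding of $T_i$ is the restriction of some $\gamma\in\tilde\Gamma$, and composing with $\gamma^{-1}$ shows that it has as many extensions to $T_{i+1}$ as the inclusion $T_i\subseteq V$ has. An extension of the inclusion sends $t$ to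 a vector $v\notin T_i$ with $(v,t_j)=(t,t_j)$ for $j\le i$ and $\nu(v)=\nu(t)$, and every such $v$ gives one. The linear conditions say that $v=t+w$ with $w\in T_i^\perp$, a space of dimension $n-i$ over $\mathbb F_Q$.

In case (S) the condition on $\nu$ is empty, and there are $Q^{n-i}$ vectors $w$. In cases (O) and (U), $\nu(t+w)-\nu(t)$ is a polynomial of degree at most $2$ over $\mathbb F_q$ in the $N$ coordinates of $w$ over $\mathbb F_q$, where $N=n-i$ and $N=2(n-i)$ respectively, and it vanishes at $w=0$. \emph{Warning's second theorem} states that a polynomial of degree at most $d$ in $N\ge d$ variables over $\mathbb F_q$ that has a zero has at least $q^{N-d}$ zeros. So there are at least $q^{N-2}\ge Q^{n-i-2}$ solutions. At most $Q^i$ of the vectors $v$ lie in $T_i$, and $i\le n-i-3$ since $i<n/40$. The number of extensions is therefore at least $Q^{n-i-2}-Q^i\ge2Q^{n-i-3}-Q^{n-i-3}=Q^{n-i-3}$.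

Multiplying over $0\le i<\beta$, we find at least $Q^{\beta n-\beta(\beta-1)/2-3\beta}$ isometric embeddings of $T$. By Witt's theorem their images lie in $\tilde\Gamma T$, and each subspace is the image of at most $|GL_\beta(Q)|\le Q^{\beta^2}$ of them. Hence $|\tilde\Gamma T|\ge Q^{\beta n-2\beta^2-3\beta}$.

(ii) Replace $T'$ by its annihilator $U\le V$, of dimension $n-\alpha$. Let $i=\dim(T\cap U)$ and $j=\beta-i$; then $j\le\alpha$ because $T/(T\cap U)$ embeds in $V/U$. The $GL(V)$-orbit of $(T,U)$ consists of all pairs with the same three dimensions $\beta$, $n-\alpha$, $i$, as one sees by choosing adapted bases. To count such pairs, choose $U$ in at least $Q^{\alpha(n-\alpha)}$ ways and $T_0=T\cap U\le U$ in at least $Q^{i(n-\alpha-i)}$ ways. Then $T/T_0$ is a $j$-dimensional subspace of $V/T_0$ meeting $U/T_0$ trivially. It is specified by its image in $V/U$, in $\binom\alpha j_Q\ge Q^{j(\alpha-j)}$ ways, and a lift of that image; the lifts correspond to linear maps from the image to $U/T_0$, so there are $Q^{j(n-\alpha-i)}$ of them.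 This gives at least $Q^{j(n-i-j)}=Q^{j(n-\beta)}$ choices. The total exponent is at least
\[
(\alpha+\beta)n-\alpha^2-i\alpha-i^2-j\beta\ \ge\ (\alpha+\beta)n-\alpha^2-\alpha\beta-\beta^2\ \ge\ (\alpha+\beta)n-(\alpha+\beta)^2,
\]
where we used $i\le\beta$ and $i^2+j\beta\le(i+j)\beta=\beta^2$.
\end{proof}

\begin{proposition}\label{prop:return}
Let $g\in\Gamma$, $s=s(g)\ge1$, $k\ge1$ and $ks\le n/40$. Then
\[
P_k(g)\le Q^{-\kappa ks\,(n-2ks-3s-19)} .
\]
\end{proposition}

By Lemma~\ref{lem:support}(iii) and the lower bound $|g^\Gamma|^{-k}$, we have $P_k(g)\ge Q^{-k(\kappa ns+3)}$, so the leading term $\kappa ksn$ of the exponent is the correct one. The hypothesis $ks\le n/40$ keeps all ranks along the walk at most $n/20$, so that the subspaces that have to meet are small.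

\begin{proof}
Write $g=\lambda g_0$ as in Lemma~\ref{lem:support}(ii). Both sides of the equation defining $P_k(g)$ carry the scalar $\lambda^k$, which cancels. So $P_k(g)=\Pr(y_1\cdots y_{2k}=1)$ for
\[
(y_1,\dots,y_{2k})=\bigl(g_0^{u_1},\dots,g_0^{u_k},(g_0^{-1})^{u_k'},\dots,(g_0^{-1})^{u_1'}\bigr).
\]
All $y_j$ lie in $\tilde\Gamma$, and $\rho(y_j)=s$ because $g_0^{-1}-1=-g_0^{-1}(g_0-1)$. Use the notation of Lemma~\ref{lem:walk} and condition on $y_1,\dots,y_{j-1}$. Then $x=x_{j-1}$ is fixed, $r=\rho(x)\le2ks$, and $y=y_j=uhu^{-1}$ with $h=g_0^{\pm1}$ and $u$ uniform in $\Gamma$. We have $I_y=uI_h$ and $K_y^0=uK_h^0$. Fix $0\le d\le2s$.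

\emph{Form cases.} Here $a=b$ by Lemma~\ref{lem:support}(i), so $d_j=d$ forces $\dim(I_x\cap uI_h)\ge\beta:=\lceil d/2\rceil$, and $\beta\le s\le n/40$. Let $\mathcal S$ and $\mathcal T$ be the sets of $\beta$-dimensional subspaces of $I_h$ and of $I_x$. The condition says that $u\mathcal S\cap\mathcal T\ne\emptyset$. If $r<\beta$ this is impossible. Otherwise \eqref{eq:first}, Lemma~\ref{lem:numerics}(iii) and Lemma~\ref{lem:orbits}(i) bound its probability by
\[
\frac{4Q^{\beta(s-\beta)}\cdot4Q^{\beta(r-\beta)}}{Q^{\beta n-2\beta^2-3\beta-2}}\le Q^{6-\beta(n-r-s-3)}\le Q^{6-\frac d2(n-2ks-3s-3)} .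
\]
The last step uses $r\le2ks$, $\beta\ge d/2$ and $n-2ks-3s-3\ge0$. Lemma~\ref{lem:walk}(ii) with $c=6$ and $M=\frac12(n-2ks-3s-3)$, together with $12k\le12ks$, gives
\[
P_k(g)\le Q^{16ks-ks(n-2ks-3s-3)}=Q^{-ks(n-2ks-3s-19)} .
\]

\emph{Case \textup{(L)}.} Now $a=\dim(K_x^0\cap uK_h^0)\le s$ and $b=\dim(I_x\cap uI_h)\le s$. If $d_j=d$, then $d\le a+b$, so there are integers $0\le\alpha\le a$ and $0\le\beta\le b$ with $\alpha+\beta=d$. Fix $0\le \alpha,\beta\le s$ with $\alpha+\beta=d$. Let $\mathcal S$ be the set of pairs consisting of a $\beta$-dimensional subspace of $I_h$ and an $\alpha$-dimensional subspace of $K_h^0$, and define $\mathcal T$ in the same way from $I_x$ and $K_x^0$. The event $a\ge\alpha$, $b\ge\beta$ is the event $u\mathcal S\cap\mathcal T\neq\emptyset$. Since $|\mathcal S|\le16Q^{ds}$ and $|\mathcal T|\le16Q^{dr}$, Lemma~\ref{lem:orbits}(ii) and $d^2\le2sd$ bound its probability by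
\[
Q^{8+d(r+s)}Q^{-dn+d^2+1}\le Q^{9-d(n-r-3s)} .
\]
There are at most $d+1\le Q^d$ pairs $(\alpha,\beta)$, so $\Pr(d_j=d\mid y_1,\dots,y_{j-1})\le Q^{9-d(n-2ks-3s-1)}$. Lemma~\ref{lem:walk}(ii) with $c=9$ and $M=n-2ks-3s-1$ gives
\[
P_k(g)\le Q^{22ks-2ks(n-2ks-3s-1)}=Q^{-2ks(n-2ks-3s-12)},
\]
which is stronger than the claim.
\end{proof}

\section{Proof of Theorem~\ref{thm:large}}\label{sec:proof}

Let $\delta=1/4000$, $\tau=1/3200$ and $|X_i|\ge|G|^{1-\delta}$. Since $(\tau-\delta)n^2=n^2/16000\ge1$, Lemma~\ref{lem:numerics}(i) gives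
\begin{equation}\label{eq:loss}
|\Gamma|/|X_i|\le|Z||G|^\delta\le Q^{1+\delta n^2}\le Q^{\tau n^2}.
\end{equation}
Split $\Gamma\setminus Z$ into $A_1=\{g:1\le s(g)\le n/40\}$ and $A_2=\{g:s(g)>n/40\}$, so that $E=E(A_1)+E(A_2)$.

\subsection{Small support}

Let $g\in A_1$ and $s=s(g)$. Take $k=\lfloor n/(40s)\rfloor\ge1$, the largest value allowed by Proposition~\ref{prop:return}. Then $k\ge n/(80s)$, so the loss in \eqref{eq:moment} has exponent $\tau n^2/(2k)\le40\tau ns=ns/80$. Since $2ks\le n/20$, $3s\le3n/40$ and $19\le n/50$ (here $n\ge1000$ is used),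
\[
n-2ks-3s-19\ge n\bigl(1-\tfrac1{20}-\tfrac3{40}-\tfrac1{50}\bigr)=0.855\,n ,
\]
so $P_k(g)^{1/2k}\le Q^{-0.4275\kappa ns}$. By \eqref{eq:moment}, \eqref{eq:loss} and $\kappa\ge1$,
\[
\frac{|f_{X_i}(g)|}{|X_i|}\le Q^{0.0125\,ns-0.4275\,\kappa ns}\le Q^{-\frac25\kappa ns}.
\]
What matters is that $\frac25>\frac13$, so that three factors outweigh the count in Lemma~\ref{lem:support}(iii):
\begin{equation}\label{eq:small}
E(A_1)\le\sum_{s\ge1}Q^{\kappa ns+3}Q^{-\frac65\kappa ns}\le\sum_{s\ge1}Q^{3-ns/5}\le2Q^{3-n/5}.
\end{equation}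

\subsection{Large support}

For $g\in A_2$ the class of $g$ has size $Q^{cn^2}$ or more for an absolute $c>0$, as we now show, and then Lemma~\ref{lem:L2} suffices. If $y$ commutes with $g$, then $y(gv)=g\,y(v)$ is determined by $y(v)$. So the centralizer is small once a basis contains many pairs $v,gv$, and large support supplies such pairs.

\begin{lemma}\label{lem:pairs}
Let $g\in\Gamma$ and let $m^*\geq0$ be maximal such that there are $v_1,\dots,v_{m^*}\in V$ with $v_1,\dots,v_{m^*},gv_1,\dots,gv_{m^*}$ linearly independent. Then $s(g)\le2m^*+1$.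
\end{lemma}

\begin{proof}
Let $U$ be the span of these $2m^*$ vectors. If $\dim V/U\le1$, then $s(g)\le n\le2m^*+1$. Let $\dim V/U\ge2$. By maximality, $gv\in U+\langle v\rangle$ for every $v\notin U$. Let $z\in U$ and let $v,v'$ be independent modulo $U$. Then $gz=g(v+z)-gv\in U+\langle v\rangle$, the same argument with $v'$ gives $gz\in U+\langle v'\rangle$, and these two subspaces intersect in $U$. So $gU=U$, and $g$ acts invertibly on $V/U$ with every nonzero vector an eigenvector. Such a map is a scalar $\lambda\in\mathbb F_Q^\times$: if independent vectors $v,v'$ have eigenvalues $\lambda,\lambda'$, then $v+v'$ is an eigenvector only if $\lambda=\lambda'$. Thus $\operatorname{Im}(g-\lambda)\subseteq U$ and $s(g)\le2m^*$.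
\end{proof}

Let $g\in A_2$. Then $m^*>\frac12(\frac n{40}-1)\ge\frac n{100}$, the last inequality being equivalent to $n\ge200$. Put $m=\lfloor n/100\rfloor$, so $n/200\le m\le m^*$ and $n-2m\ge0.98n$. Choose a basis $b_1,\dots,b_n$ of $V$ that begins with $v_1,\dots,v_m,gv_1,\dots,gv_m$, and count $y\in C_\Gamma(g)$ by choosing $yb_1,yb_2,\dots$ in turn. The images of $b_{m+1},\dots,b_{2m}$ are forced.

In case (L) the other $n-m$ images have at most $Q^n$ possibilities each, so $|C_\Gamma(g)|\le Q^{n(n-m)}$ and $|C_\Gamma(g)|/|\Gamma|\le Q^{3-mn}$ by Lemma~\ref{lem:numerics}(ii). In the form cases, $yb_{i+1}$ has prescribed inner products with the $i$ independent vectors $yb_1,\dots,yb_i$, so it lies in a coset of a subspace of dimension $n-i$ and has at most $Q^{n-i}$ possibilities. The sum of $n-i$ over $0\le i<n$ is $n(n+1)/2$, and the $m$ omitted terms with $m\le i\le2m-1$ are each at least $n-2m$. So $|C_\Gamma(g)|\le Q^{n(n+1)/2-m(n-2m)}$, and $|C_\Gamma(g)|/|\Gamma|\le Q^{n+3-m(n-2m)}$. The latter bound also holds in case (L). Since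 $n+3\le0.00101n^2$ for $n\ge1000$ and $m(n-2m)\ge0.0049n^2$, in all cases
\[
|C_\Gamma(g)|/|\Gamma|\le Q^{(0.00101-0.0049)n^2}\le Q^{-0.0038n^2}.
\]
By \eqref{eq:L2}, \eqref{eq:loss} and $\frac32\tau<0.00047$,
\begin{equation}\label{eq:big}
E(A_2)\le Q^{-0.0019n^2}Q^{\frac32\tau n^2}\le Q^{-0.0014n^2}.
\end{equation}

\subsection{Conclusion}

By \eqref{eq:small} and \eqref{eq:big}, and since $n\ge1000$,
\[
E\le2Q^{3-n/5}+Q^{-0.0014n^2}\le3Q^{-n/10}<1 .
\]
As $|G|\le Q^{n^2}$, the condition $|G|\to\infty$ forces $Q\to\infty$ or $n\to\infty$, so $E\to0$ uniformly in the $X_i$. Lemma~\ref{lem:reduction} gives covering and \eqref{eq:asym}. For the last statement take $X_i=\{\chi_i\}$. Then $|X_i|=\chi_i(1)^2\ge|G|^{1-1/4000}$ and $f_{X_i}=\chi_i(1)\chi_i$, and dividing \eqref{eq:asym} by $\chi_1(1)\chi_2(1)\chi_3(1)$ gives the multiplicity of $\psi$. This proves Theorem~\ref{thm:large}, and with it Theorem~\ref{thm:main}. \qed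

\section{Limits: proof of Theorem~\ref{thm:limits}}\label{sec:limits}

\subsection{Squares do not cover}

Since $\langle\chi^2,1\rangle=\langle\chi,\overline\chi\rangle$, we need groups in which nonreal characters carry a positive proportion of $|\operatorname{Irr}(G)|$. Let $q$ be a prime power with $3\nmid q-1$, for instance a power of $3$. Then $G=SL_3(q)=PSL_3(q)$ is simple of order $q^3(q^2-1)(q^3-1)$. Put $N=q^2+q+1$, so $q^3\equiv1\pmod N$. By the character table of Simpson and Frame \cite{SF}, $G$ has a family of $(q^2+q)/3$ irreducible characters of degree $(q-1)^2(q+1)$, indexed by the orbits $\{u,qu,q^2u\}$ of nonzero $u\in\mathbb Z/N$, and complex conjugation corresponds to $u\mapsto-u$.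

None of these characters is real. An orbit has odd size, since it is an orbit of a group of order dividing $3$. If it were stable under the involution $u\mapsto-u$, some $u$ in it would satisfy $2u=0$, and then $u=0$ because $N$ is odd.

Let $\chi$ be the sum of one character from each complex-conjugate pair in the family. Then $\langle\chi,\overline\chi\rangle=0$, so $1\notin X_{\chi^2}$ and $|\chi^2|\ne|G|$. On the other hand,
\[
\frac{|\chi|}{|G|}=\frac{\frac16(q^2+q)(q-1)^4(q+1)^2}{q^3(q^2-1)(q^3-1)}=\frac{(q^2-1)^2}{6q^2(q^2+q+1)}\longrightarrow\frac16 ,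
\]
so $|\chi|\ge|G|/7$ for large $q$. For any $\delta>0$ we have $|G|/7\ge|G|^{1-\delta}$ once $|G|$ is large, so no $\delta$ works for squares. This proves (a).

\subsection{The bound $1/3$}

For irreducible $\chi$ the identity contributes $\chi(1)^3/|G|$ to $\langle\chi^3,1\rangle$. This is about $1$ when $|\chi|=\chi(1)^2$ is about $|G|^{2/3}$, and at that scale the other classes may cancel it. Let $G=SL_2(q)$ with $q=2^f$ and $f\ge3$ odd, so that $3\mid q+1$. We use the classes listed in Example~\ref{ex:SL2}. As $q+1$ is odd, the $q$ nontrivial elements of $T$ fall into $q/2$ pairs $\{t,t^{-1}\}$, which represent $q/2$ classes of size $|G|/(q+1)=q(q-1)$. To each nontrivial linear character $\theta$ of $T$ the character table of $SL_2(q)$ attaches an irreducible discrete series character $\chi$ of degree $q-1$. Its values are $-1$ at involutions, $0$ at nontrivial elements conjugate into the diagonal subgroup, and $-(\theta(t)+\overline{\theta(t)})$ at $1\ne t\in T$.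

Take $\theta$ of order $3$. Then $(\theta+\overline\theta)^3=\theta^3+\overline\theta^3+3(\theta+\overline\theta)=2+3(\theta+\overline\theta)$. A nontrivial linear character of $T$ sums to $-1$ over $T\setminus\{1\}$, so $(\theta+\overline\theta)^3$ sums to $2q-6$ over $T\setminus\{1\}$, and to $q-3$ over a set of class representatives. Hence
\begin{align*}
|G|\langle\chi^3,1\rangle&=(q-1)^3-(q^2-1)-q(q-1)(q-3)\\
&=(q-1)\bigl[(q-1)^2-(q+1)-q^2+3q\bigr]=0 .
\end{align*}
So $|\chi^3|\ne|G|$, while $|\chi|=(q-1)^2$ and $|G|=q(q^2-1)$ give $\log|\chi|/\log|G|\to2/3$. If $\delta>1/3$, then $|\chi|\ge|G|^{1-\delta}$ for large $f$. This proves (b). \qed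

\begin{remark}
The order of $\theta$ matters. If $\theta^3\ne1$, then $(\theta+\overline\theta)^3$ sums to $-8$ over $T\setminus\{1\}$, so $q-3$ is replaced by $-4$, and $|G|\langle\chi^3,1\rangle=(q-1)[(q-1)^2-(q+1)+4q]=(q-1)(q^2+q)=|G|$. The trivial character then occurs in $\chi^3$ exactly once.
\end{remark}

\begin{thebibliography}{9}

\bibitem{LS}
Landazuri and Seitz, J. Algebra \textbf{32} (1974), 418--443.

\bibitem{LST}
Michael Larsen, Aner Shalev and Pham Huu Tiep, \emph{Representations and tensor product growth}, arXiv:2104.11716 (2021).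

\bibitem{SF}
Simpson and Frame, Canad. J. Math. \textbf{25} (1973), 486--494.

\end{thebibliography}
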